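
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{The local-view linear program for the internal energy of the\\ antiferromagnetic Potts model is not always tight}


\begin{abstract}
Davies, Jenssen, Perkins and Roberts associated with the $q$-color antiferromagnetic Potts model on $d$-regular graphs a linear program over local views, whose value is a lower bound for the internal energy per particle. They conjectured that for $d\ge 3$, $q\ge d+1$ and every inverse temperature $\beta>0$ the program is tight, with the complete bipartite graph $K_{d,d}$ as optimizer. We show that this is false: there are absolute constants $d_0$ and $c_0>0$ such that for $d\ge d_0$ and $d+1\le q\le(1+c_0)d$ the program is not tight for any sufficiently large $\beta$. The proof studies the dual program at zero temperature. Mixtures of tree-like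 local views that imitate the views of $K_{d,d}$ force a certain dual potential to be nondecreasing on average, and this is incompatible with the equation that the potential satisfies on $K_{d,d}$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G=(V,E)$ be a finite graph, $q\ge2$ an integer and $\beta>0$. For $\sigma\in[q]^{V}$ let $m(\sigma)$ be the number of monochromatic edges of $G$ under $\sigma$. The $q$-color (antiferromagnetic) Potts model is the probability measure $\mu_G(\sigma)=e^{-\beta m(\sigma)}/Z_G^q(\beta)$ with $Z_G^q(\beta)=\sum_{\sigma}e^{-\beta m(\sigma)}$. Its internal energy per particle is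
\[
U_G^q(\beta)=\frac1{|V|}\,\mathbb E_{\mu_G}[m(\sigma)]=-\frac1{|V|}\frac{\partial}{\partial\beta}\log Z_G^q(\beta).
\]
Since $Z^q_G(0)=q^{|V|}$, we have $\frac1{|V|}\log Z_G^q(\beta)=\log q-\int_0^\beta U_G^q(b)\,db$. Thus a lower bound for the energy, valid at all inverse temperatures up to $\beta$, gives an upper bound for $(Z_G^q)^{1/|V|}$.

Which $d$-regular graph has the smallest energy? At $\beta=0$ all have energy $d/(2q)$. For $\beta>0$ the model prefers colorings with few monochromatic edges, and the question is which graph makes them easiest to avoid. A natural candidate is $K_{d,d}$. There all vertices of one side have the same neighborhood, so a color missing on one side is available to the whole other side at once.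

\subsection{The linear program}

Fix $d$. For a $d$-regular graph $G$, sample $\sigma\sim\mu_G$ and a uniformly random vertex $v$, and let $W$ be the set of vertices at distance exactly $2$ from $v$. The \emph{local view} $C$ consists of the graph on $V_C=\{v\}\cup N(v)\cup W$ whose edges are all edges of $G$ with at least one endpoint in $N(v)$, together with the boundary coloring $\tau=\sigma|_W$. Views are taken up to isomorphism and permutation of the colors, so there are finitely many.

Given a view $C$, let $\chi$ run over the colorings in $[q]^{V_C}$ that agree with $\tau$ on $W$. Let $m(\chi)$ be the number of monochromatic edges of $C$ under $\chi$, and $m_v(\chi)$ the number of those incident to $v$. Put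
\[
Z_C=\sum_\chi e^{-\beta m(\chi)},\qquad U_C^v=\frac1{Z_C}\sum_\chi\tfrac12 m_v(\chi)e^{-\beta m(\chi)} .
\]
By the spatial Markov property the coloring of $\{v\}\cup N(v)$ given $C$ is distributed according to the weights $e^{-\beta m(\chi)}$, so $U_G^q(\beta)=\mathbb E_C[U_C^v]$.

Let $\mathcal S_{q,d}$ be the set of $q$-partitions of size $d$, that is, sorted vectors of $q$ non-negative integers with sum $d$. A $q$-coloring $\chi$ of $d$ vertices induces the sorted vector $H(\chi)\in\mathcal S_{q,d}$ of its color-class sizes. For $S\in\mathcal S_{q,d}$ put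
\[
\gamma_C^{v,S}=\frac1{Z_C}\sum_\chi\mathbf 1_{\{H(\chi(N(v)))=S\}}e^{-\beta m(\chi)},\qquad
\gamma_C^{N,S}=\frac1d\,\frac1{Z_C}\sum_\chi\sum_{u\in N(v)}\mathbf 1_{\{H(\chi(N(u)))=S\}}e^{-\beta m(\chi)} .
\]
In a regular graph a uniformly random neighbor of a uniformly random vertex is again uniform, so $\mathbb E_C[\gamma_C^{v,S}]=\mathbb E_C[\gamma_C^{N,S}]$ for every $S$. This leads to the linear program
\begin{equation}\label{eq:LP}
U^{\min}(\beta)=\min\Bigl\{\sum_Cp_CU_C^v:\ p_C\ge0,\ \sum_Cp_C=1,\ \sum_Cp_C(\gamma_C^{v,S}-\gamma_C^{N,S})=0\ \ \forall S\in\mathcal S_{q,d}\Bigr\}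
\end{equation}
over vectors indexed by all local views. Every $d$-regular $G$ gives a feasible point of value $U_G^q(\beta)$, so $U^{\min}(\beta)\le U_G^q(\beta)$. The program is \emph{tight} if $U^{\min}(\beta)=U^q_{K_{d,d}}(\beta)$.

\begin{conjecture}[{\cite{DJPR}}]\label{conj}
The program \eqref{eq:LP} is tight for $d\ge3$, $q\ge d+1$ and all $\beta>0$, and shows that $U^q_{K_{d,d}}(\beta)\le U^q_G(\beta)$ for all $d$-regular $G$.
\end{conjecture}

\subsection{The result}

\begin{theorem}\label{thm:main}
There are absolute constants $d_0$ and $c_0>0$ such that for all $d\ge d_0$ and all integers $q$ with $d+1\le q\le(1+c_0)d$,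
\[
\liminf_{\beta\to\infty}e^{\beta}\bigl(U^q_{K_{d,d}}(\beta)-U^{\min}(\beta)\bigr)>0 .
\]
In particular there is $\beta_0(d,q)$ such that the program is not tight for any $\beta\ge\beta_0(d,q)$.
\end{theorem}

Enlarging $d_0$ so that $c_0d_0\ge1$, we see that $q=d+1$ is covered for every $d\ge d_0$. So Conjecture~\ref{conj} is false as stated. The theorem concerns the program, not the graphs: it does not decide whether $U^q_{K_{d,d}}(\beta)\le U_G^q(\beta)$ always holds, but shows that \eqref{eq:LP} cannot prove it for these parameters when $\beta$ is large. The constants are not explicit, and nothing is claimed for small $d$.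

The scale $e^{-\beta}$ is the natural one. For $q\ge d+1$ every $d$-regular graph has proper $q$-colorings, and as $\beta\to\infty$ the quantity $2e^\beta U_G^q(\beta)$ tends to $2/|V|$ times the ratio of the number of colorings with exactly one monochromatic edge to the number of proper colorings. We compare such leading coefficients.

\subsection{The idea, in an idealized form}\label{sec:idea}

We argue with the dual program at $\beta=\infty$. If the program were tight for arbitrarily large $\beta$, there would be numbers $\delta(S)$, $S\in\mathcal S_{q,d}$, satisfying one linear inequality per view, with equality on the views of $K_{d,d}$. In such a view all vertices of $N(v)$ see the same coloring of $W$; suppose it leaves $f$ of the $q$ colors free. The leading energy coefficient of this view is a number $\theta_f$ that increases with $f$. A uniformly random coloring of $N(v)$ by the $f$ free colors in turn misses about $q\,h(f/q)$ of the $q$ colors, where (for $q/d\to1$)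
\begin{equation}\label{eq:h}
h(k)=1-k+ke^{-1/k},\qquad \Theta(k)=\frac{e^{-1/k}}{h(k)}\qquad(0<k\le1),
\end{equation}
and $\theta_f\approx\Theta(f/q)$. The dual variables combine into a potential $\psi(f)$, the dual value of seeing $f$ free colors, and two things will be shown, both only approximately and after averaging:
\begin{itemize}
\item[(i)] $\psi(f)\approx\theta_f-u^*+\psi\bigl(q\,h(f/q)\bigr)$ with a constant $u^*$; this comes from the equalities on $K_{d,d}$;
\item[(ii)] $\psi(f_0)\gtrsim\psi(f)$ for $f_0>f$; this comes from \emph{emulation}: mixtures of tree-like views whose vertices $u\in N(v)$ see different random sets of $f$ free colors look, from $v$, exactly like a view of $K_{d,d}$ with a larger number $f_0$ of free colors.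
\end{itemize}
These two are incompatible, as the next proposition shows in idealized form, with $k=f/q$ as the variable. We have
\begin{equation}\label{eq:hprime}
h'(k)=-1+\bigl(1+\tfrac1k\bigr)e^{-1/k}\in(-1,0),
\end{equation}
because $0<(1+t)e^{-t}<1$ for $t>0$. So $h$ is decreasing and $1$-Lipschitz, $h\ge h(1)=e^{-1}$, and $\Theta$ is increasing. The values used are in Table~\ref{tab}, and in addition
\begin{equation}\label{eq:hvalues}
\begin{gathered}
h(0.11)=0.89+0.11\,e^{-1/0.11}>0.89,\qquad h(0.88)\approx0.4025>0.402,\\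
h(0.39)\approx0.6400>0.639,\qquad h(0.35)\approx0.6701>0.66,\qquad h(0.95)\approx0.3816<0.39 .
\end{gathered}
\end{equation}

\begin{table}[ht]
\centering
\begin{tabular}{c|c|c|c}
$k$ & $e^{-1/k}$ & $h(k)$ & $\Theta(k)$\\\hline
$0.87$ & $0.31682$ & $0.40563$ & $0.7810\ldots>0.78\phantom{0}$\\
$0.38$ & $0.07196$ & $0.64735$ & $0.1111\ldots>0.111$\\
$0.40$ & $0.08209$ & $0.63283$ & $0.1297\ldots<0.130$\\
$0.65$ & $0.21471$ & $0.48956$ & $0.4385\ldots<0.439$\\
$0.50$ & $0.13534$ & $0.56767$ & $0.2384\ldots<0.239$
\end{tabular}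
\caption{Values of $h(k)=1-k+ke^{-1/k}$ and $\Theta(k)=e^{-1/k}/h(k)$.}\label{tab}
\end{table}

\begin{proposition}\label{prop:toy}
There are no $u\in\mathbb R$ and no nondecreasing $\psi:(0,1)\to\mathbb R$ with $\psi(k)=\Theta(k)-u+\psi(h(k))$ for all $k\in(0,1)$.
\end{proposition}

\begin{proof}
Suppose there were. By monotonicity of $\psi$ and $\Theta$, by $\Theta\ge0$, and since $h(0.11)>0.88$, $h(0.88)>0.39$, $h(0.39)>0.63$,
\[
\psi(0.11)\ge -u+\psi(0.88),\quad \psi(0.88)\ge\Theta(0.87)-u+\psi(0.39),\quad \psi(0.39)\ge\Theta(0.38)-u+\psi(0.63).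
\]
Since $h(0.4)<0.65$, $h(0.65)<0.5$, $h(0.5)<0.63$,
\[
\psi(0.4)\le\Theta(0.4)-u+\psi(0.65),\quad \psi(0.65)\le\Theta(0.65)-u+\psi(0.5),\quad \psi(0.5)\le\Theta(0.5)-u+\psi(0.63).
\]
Adding up each chain and using $\psi(0.11)\le\psi(0.4)$ gives
\begin{equation}\label{eq:numbers}
\Theta(0.87)+\Theta(0.38)\le\Theta(0.4)+\Theta(0.65)+\Theta(0.5).
\end{equation}
But the left side exceeds $0.78+0.111=0.891$, and the right side is below $0.130+0.439+0.239=0.808$.
\end{proof}

In words: a side that sees few free colors costs almost nothing itself, but leaves many free colors to the other side, which then pays about $0.8$. Over three steps this is more expensive than starting at $0.4$, whereas monotonicity says that it should be cheaper.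

The true potential satisfies (i) and (ii) only up to errors and only on average over windows of values of $f$; the margins in Proposition~\ref{prop:toy} are wide enough for this. Section~\ref{sec:views} describes the two kinds of views, Section~\ref{sec:dual} passes to $\beta=\infty$, and Section~\ref{sec:emul} proves the exact form of emulation. Sections~\ref{sec:asym}--\ref{sec:func} supply the estimates behind (i) and (ii), and Section~\ref{sec:end} repeats the proof of Proposition~\ref{prop:toy} with windows.

\section{Types, aligned views and tree views}\label{sec:views}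

Throughout $d\ge3$, $q\ge d+1$ and $s:=q-d+1\ge2$.

A \emph{type} is the partition into color-class sizes of a colored set. We write $S$ for types of $d$ elements ($S\in\mathcal S_{q,d}$) and $T$ for types of $d-1$ elements. For a type let $\kappa(\cdot)$ be the number of colors used, $n_1(\cdot)$ the number of \emph{singles} (colors used exactly once), and $\phi(\cdot)=q-\kappa(\cdot)$ the number of free colors. Then $s\le\phi(T)\le q-1$, and every value in this range occurs. The type $1^d$ ($d$ singles) is called \emph{rainbow}; $S$ is non-rainbow if and only if $\kappa(S)\le d-1$, that is, $\phi(S)\ge s$. For a color $c$ of $T$ let $T+c$ be the type obtained by adding one element of color $c$, and let $T+\ast$ be the type obtained by adding one element of a new color; so $\phi(T+c)=\phi(T)$ and $\phi(T+\ast)=\phi(T)-1$. For a multiset $B$ of colors and any color $c$, $B+c$ is the multiset with $c$ added. Functions on types are also evaluated at colorings and at multisets of colors. For a law $P$ on $\mathcal S_{q,d}$ write $Pg=\sum_SP(S)g(S)$.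

\subsection{Views at zero temperature}

Every view $C$ has extensions $\chi$ without monochromatic edges: color $v$ arbitrarily, then the vertices of $N(v)$ greedily. This works because every vertex of $N(v)$ has degree $d\le q-1$ and every edge of $C$ has an endpoint in $N(v)$. Call such $\chi$ \emph{proper extensions}. Hence, as $\beta\to\infty$, the laws $(\gamma_C^{v,S})_S$ and $(\gamma_C^{N,S})_S$ converge to laws $P_C$ and $Q_C$: under a uniform proper extension, $P_C$ is the law of the type of $N(v)$, and $Q_C$ is the law of the type of $N(u)$ for a uniform $u\in N(v)$. Moreover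
\[
u_C:=\lim_{\beta\to\infty}2e^\beta U_C^v=\frac{\#\{\chi:m(\chi)=1,\ m_v(\chi)=1\}}{\#\{\chi:m(\chi)=0\}} .
\]
Here $q\ge d+1$ matters: for $q=d$ a view in which the $d$ vertices of $N(v)$ have only the free colors $1,\dots,d$, respectively, has no proper extension.

\subsection{Aligned views}

The views of $K_{d,d}$ are the \emph{aligned views} $A_T$: the set $W$ has $d-1$ vertices, each adjacent to all of $N(v)$, and is colored with type $T$ (Figure~\ref{fig}, left). For $2\le f\le q$ put
\[
\rho_f=\bigl(1-\tfrac1f\bigr)^{d-1},\qquad L_f=q-f+(f-1)\rho_f,\qquad \theta_f=\frac{d\rho_f}{L_f},\qquad \sigma_f=\frac{(f-1)\rho_f}{L_f}=\frac{f-1}d\,\theta_f .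
\]
Since $(f-1)\rho_f=f(1-\frac1f)^d$, the number $L_f=q-f+f(1-\frac1f)^d$ is the expected number of colors in $[q]$ missed by a uniform random map $[d]\to[f]$.

\begin{lemma}\label{lem:aligned}
Let $f=\phi(T)$ and, for a function $g$ on $\mathcal S_{q,d}$, let $H_f(g)$ be the mean of $g$ over a uniform random map $[d]\to[f]$. Then
\[
u_{A_T}=\theta_f,\qquad P_{A_T}g=P_fg:=(1-\sigma_f)H_f(g)+\sigma_fH_{f-1}(g),\qquad L_f\,Q_{A_T}g=\sum_{c\in T}g(T+c)+(f-1)\rho_f\,g(T+\ast),
\]
where $c\in T$ means that $c$ runs over the $q-f$ colors of $T$.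
\end{lemma}

\begin{proof}
Let $A$ be the set of free colors, $|A|=f$. In a proper extension $v$ takes any color $c$ and $N(v)$ is colored by an arbitrary map into $A\setminus\{c\}$. So $c\notin A$ has weight $f^d$ and $c\in A$ has weight $(f-1)^d$. The total is $(q-f)f^d+f(f-1)^d=f^dL_f$, each $c\notin A$ has probability $1/L_f$, and $\Pr(v\in A)=\sigma_f$. This gives the formula for $P_{A_T}$; and since every $u\in N(v)$ has the neighborhood $W\cup\{v\}$, also that for $Q_{A_T}$. An extension with a single monochromatic edge, incident to $v$, gives $v$ a color $c\in A$, gives the same color to exactly one vertex of $N(v)$, and colors the others from $A\setminus\{c\}$. There are $fd(f-1)^{d-1}$ of them, and $fd(f-1)^{d-1}/(f^dL_f)=\theta_f$.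
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9, every node/.style={circle,draw,inner sep=1.5pt,font=\small}]
\node (v) at (0,2.6) {$v$};
\node (a) at (-1.5,1.3) {$u_1$}; \node (b) at (0,1.3) {$u_2$}; \node (c) at (1.5,1.3) {$u_3$};
\node[fill=gray!30] (w) at (-0.8,-0.1) {}; \node[fill=gray!30] (x) at (0.8,-0.1) {};
\foreach \i in {a,b,c} {\draw (v)--(\i); \draw (\i)--(w); \draw (\i)--(x);}
\begin{scope}[xshift=7cm]
\node (v2) at (0,2.6) {$v$};
\foreach \i/\p in {1/-2,2/0,3/2} {
 \node (n\i) at (\p,1.3) {$u_{\i}$};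
 \node[fill=gray!30] (l\i) at (\p-0.45,-0.1) {};
 \node[fill=gray!30] (r\i) at (\p+0.45,-0.1) {};
 \draw (v2)--(n\i); \draw (n\i)--(l\i); \draw (n\i)--(r\i);
 \node[draw=none] at (\p,-0.65) {$B_{\i}$};}
\end{scope}
\end{tikzpicture}
\caption{The two kinds of local view used, for $d=3$; shaded vertices carry the boundary coloring. Left: an aligned view, where all neighbors of $v$ see the same $d-1$ boundary vertices. Right: a tree view, where each neighbor $u_i$ of $v$ has its own $d-1$ boundary vertices, colored by a multiset $B_i$.}\label{fig}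
\end{figure}

Let $p^*=p^*(\beta)$ be the feasible point of $K_{d,d}$; it is supported on aligned views. As $\beta\to\infty$ it converges to the view law of a uniform proper coloring of $K_{d,d}$. The limit of $p^*_{A_T}$ is positive for every $T$: color $W$ with type $T$ and $v$ arbitrarily; this side uses at most $d<q$ colors, so the other side can be colored properly. Therefore
\[
u^*:=\lim_{\beta\to\infty}2e^\beta U^q_{K_{d,d}}(\beta)
\]
exists and is an average of the values $u_{A_T}=\theta_{\phi(T)}$.

\subsection{Tree views}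

In the \emph{tree view} $(B_1,\dots,B_d)$ the set $N(v)=\{u_1,\dots,u_d\}$ is independent and each $u_i$ has $d-1$ private neighbors in $W$, colored by the multiset $B_i$ (Figure~\ref{fig}, right). Let $F_i=[q]\setminus\operatorname{supp}B_i$ be the free set of $u_i$, so $s\le|F_i|\le q-1$, and let $a_i=\mathbf 1_{F_i}/|F_i|$.

Tree views with arbitrary $B_i$ occur in every $d$-regular graph of girth at least $6$, and finite graphs of this kind exist. Take the ball of radius $5$ around a root in the $d$-regular tree with edges properly colored by $[d]$, and let $\iota_i$ be the involution of its vertex set that swaps the ends of every edge of color $i$. A word of length $1\le\ell\le5$ in the $\iota_i$ without equal consecutive letters moves the root to distance $\ell$, so it is not the identity. Hence the Cayley graph of the finite group $\langle\iota_1,\dots,\iota_d\rangle$ with respect to the generators $\iota_i$ is $d$-regular of girth at least $6$.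

\begin{lemma}\label{lem:tree}
For the tree view $C=(B_1,\dots,B_d)$ put $\mathcal Z=\sum_{c\in[q]}\prod_i(1-a_i(c))>0$. For every function $g$ on $\mathcal S_{q,d}$,
\begin{align*}
\mathcal Z\,u_C&=\sum_c\sum_ja_j(c)\prod_{i\ne j}(1-a_i(c)),\qquad
\mathcal Z\,P_Cg=\sum_c\ \sum_{y\in([q]\setminus\{c\})^d}g(y)\prod_ia_i(y_i),\\
\mathcal Z\,Q_Cg&=\frac1d\sum_j\sum_cg(B_j+c)\prod_i(1-a_i(c)).
\end{align*}
\end{lemma}

\begin{proof}
In a proper extension with $v=c$ each $u_i$ takes any color of $F_i\setminus\{c\}$, which has $|F_i|(1-a_i(c))$ elements, at least $s-1\ge1$. So there are $\mathcal Z\prod_i|F_i|$ proper extensions. The extensions counted in the numerator of $u_C$ have $v=c$, one $u_j$ of color $c\in F_j$, and $u_i\in F_i\setminus\{c\}$ for $i\neq j$. The neighborhood of $u_j$ carries the colors $B_j+c$ when $v=c$. Counting and dividing by $\prod_i|F_i|$ gives the three formulas.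
\end{proof}

The point of Lemma~\ref{lem:tree} is that $\mathcal Z$, $\mathcal Zu_C$ and $\mathcal ZP_Cg$ depend only on $a_1,\dots,a_d$ and are \emph{affine in each $a_i$ separately}. If the free sets are chosen at random and independently, the expectations see only the mean vectors $\mathbb E a_i$. Only $\mathcal ZQ_Cg$ sees the $B_j$ themselves.

\section{The dual system at zero temperature}\label{sec:dual}

We rescale dual optimal solutions by $e^{\beta}$ and let $\beta\to\infty$. If they stay bounded, a limit point is the desired $\delta$. If they do not, their directions have a limit point, and the tree views show that this is impossible.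

\begin{proposition}\label{prop:dual}
If $\liminf_{\beta\to\infty}e^\beta(U^q_{K_{d,d}}-U^{\min})=0$, then there is $\delta:\mathcal S_{q,d}\to\mathbb R$ with
\begin{equation}\label{eq:D}
u_C+P_C\delta-Q_C\delta\ \ge\ u^*\quad\text{for all views }C,\ \text{ with equality for all aligned views.}
\end{equation}
\end{proposition}

\begin{proof}
Take $\beta_n\to\infty$ along which the liminf is attained and put $\varepsilon_n=e^{-\beta_n}$. The program \eqref{eq:LP} is feasible and bounded, so by strong duality there are $\Delta_n(S)\in\mathbb R$ with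
\[
U_C^v+\sum_S\Delta_n(S)(\gamma_C^{v,S}-\gamma_C^{N,S})\ge U^{\min}(\beta_n)\qquad\text{for all }C .
\]
Let $\mathrm{slack}_C\ge0$ be the difference of the two sides. Averaging over $p^*=p^*(\beta_n)$ gives $\sum_Cp_C^*\,\mathrm{slack}_C=U^q_{K_{d,d}}-U^{\min}=o(\varepsilon_n)$. As each $p^*_{A_T}$ has a positive limit, the slacks on aligned views are $o(\varepsilon_n)$. Put $\delta_n=2\Delta_n/\varepsilon_n$. Adding a constant to $\delta_n$ changes nothing, since $\sum_S\gamma^{v,S}_C=\sum_S\gamma_C^{N,S}=1$; so let $\delta_n(S_0)=0$ for a fixed $S_0$. Also $2U^{\min}(\beta_n)/\varepsilon_n\to u^*$. If $\delta_n$ is bounded along a subsequence, multiply the dual inequalities by $2/\varepsilon_n$; a limit point of $\delta_n$ satisfies \eqref{eq:D}.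

Otherwise $\|\delta_n\|_\infty\to\infty$. Multiplying the dual inequalities by $2/(\varepsilon_n\|\delta_n\|_\infty)$, we see that a limit point $g$ of $\delta_n/\|\delta_n\|_\infty$ satisfies $P_Cg-Q_Cg\ge0$ for all views $C$; and $g$ is non-constant, since $g(S_0)=0$ and $\|g\|_\infty=1$. We show that such a $g$ is constant, a contradiction.

\emph{(a) Equality on tree views.} Let $G$ be $d$-regular of girth at least $6$ and $\sigma$ a uniform proper $q$-coloring of $G$. Only tree views occur. For each $v$ the set $W$ is independent, so every coloring of $W$ extends greedily to a proper coloring of $G$, and every tree view has positive probability. By regularity, $\mathbb E\,g(\sigma(N(v)))=\mathbb E\,\frac1d\sum_{u\in N(v)}g(\sigma(N(u)))$ for uniform $v$, that is, $\mathbb E_C[P_Cg-Q_Cg]=0$. The terms are non-negative, so $P_Cg=Q_Cg$ for all tree views $C$.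

\emph{(b) $g$ depends only on the number of colors.} Let $F_2=\dots=F_d=F$ with $|F|=s$. Then $\prod_{i\ge2}(1-a_i(c))=w_F(c)$ with $w_F=\mathbf 1-(1-\rho_s)\mathbf 1_F$. As $1\le s<q$ and $\rho_s<1$, differences of such vectors give non-zero multiples of all $e_x-e_y$, and each $w_F$ has positive coordinate sum. So
\begin{equation}\label{eq:span}
\text{the vectors } w_F,\ |F|=s,\ \text{span }\mathbb R^q .
\end{equation}
Replace $B_1$ by a multiset $B_1'$ with the same support. This leaves all $a_i$ unchanged, so by Lemma~\ref{lem:tree} the equality $P_Cg=Q_Cg$ for both views gives $\sum_cw_F(c)(1-a_1(c))\bigl(g(B_1+c)-g(B_1'+c)\bigr)=0$ for every $s$-set $F$. By \eqref{eq:span} and $1-a_1(c)>0$ we get $g(B_1+c)=g(B_1'+c)$ for every $c$. If $S,S'$ are non-rainbow with $\kappa(S)=\kappa(S')$, remove one element of a non-single color from each and relabel so that the supports and the chosen colors agree; this shows $g(S)=g(S')$. There is only one rainbow type. So $g(S)=\Gamma(\kappa(S))$ for all $S$ and some function $\Gamma$ on $\{1,\dots,d\}$.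

\emph{(c) $\Gamma$ is constant.} Keep $F_2=\dots=F_d$ a common $s$-set. Let the free set of $B_1$ be $F$ with $|F|=f\in[s+1,q-1]$, and compare with the case where it is a uniformly random $s$-subset $F'$ of $F$. Since $\mathbb E\,\mathbf 1_{F'}/s=\mathbf 1_F/f$, all terms of $\mathcal Z(Q_Cg-P_Cg)=0$ that are affine in $a_1$ agree on average. What remains is the summand $j=1$ of $\mathcal ZQ_Cg$; with $a_F=\mathbf 1_F/f$ and $a_{F'}=\mathbf 1_{F'}/s$,
\[
\sum_cw_{F_2}(c)\Bigl\{(1-a_F(c))\,\Gamma(q-f+\mathbf 1_{c\in F})-\mathbb E\bigl[(1-a_{F'}(c))\,\Gamma(q-s+\mathbf 1_{c\in F'})\bigr]\Bigr\}=0 .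
\]
The brace does not depend on $F_2$, so by \eqref{eq:span} it vanishes for every $c$. For $c\notin F$ this says $\Gamma(q-f)=\Gamma(q-s)=\Gamma(d-1)$. As $f$ runs over $[s+1,q-1]$, $q-f$ runs over $[1,d-2]$, so $\Gamma(1)=\dots=\Gamma(d-1)$. For $f=s+1$, which is allowed since $d\ge3$, and $c\in F$, we have $q-f+1=q-s=d-1$ and $\Pr(c\in F')=s/f$, so
\[
\frac sf\Gamma(d-1)-\frac{s-1}f\Gamma(d)-\frac1f\Gamma(d-1)=0 .
\]
As $s\ge2$, $\Gamma(d)=\Gamma(d-1)$. So $g$ is constant.
\end{proof}

\begin{proposition}\label{prop:contra}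
If $d\to\infty$, $q\ge d+1$ and $q/d\to1$ along a sequence of pairs $(d,q)$, then for all large members of the sequence no $\delta$ satisfying \eqref{eq:D} exists.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Propositions~\ref{prop:dual} and~\ref{prop:contra}]
The liminf is always $\ge0$, as $U^{\min}\le U^q_{K_{d,d}}$. If the theorem failed for all pairs $(d_0,c_0)=(n,1/n)$, there would be a sequence as in Proposition~\ref{prop:contra} along which the liminf is $0$. By Proposition~\ref{prop:dual}, \eqref{eq:D} would have a solution for every member, contradicting Proposition~\ref{prop:contra}.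
\end{proof}

The rest of the paper proves Proposition~\ref{prop:contra}.

\section{The potential and emulation}\label{sec:emul}

In this section $d,q$ are fixed and $\delta$ satisfies \eqref{eq:D}. Write $H_f=H_f(\delta)$, so that
\begin{equation}\label{eq:Pf}
P_f\delta=(1-\sigma_f)H_f+\sigma_fH_{f-1}.
\end{equation}
The \emph{potential} is
\[
\psi(f):=\theta_f-u^*+P_f\delta\qquad(s\le f\le q-1).
\]
By Lemma~\ref{lem:aligned}, equality in \eqref{eq:D} for $A_T$ says $\psi(f)=Q_{A_T}\delta$, that is,
\begin{equation}\label{eq:al}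
L_f\,\psi(f)=\sum_{c\in T}\delta(T+c)+(f-1)\rho_f\,\delta(T+\ast),\qquad f=\phi(T).
\end{equation}
So $\psi(f)$ is tied both to averages of $\delta$ over random maps, by its definition, and to values of $\delta$ near each single type $T$ with $f$ free colors. Let $x_T$ be the average of $\delta(T+c)$ over the colors $c$ of $T$, $y_T=\delta(T+\ast)$ and $D_T=y_T-x_T$. Since $L_f=(q-f)+(f-1)\rho_f$, \eqref{eq:al} reads $\psi(f)=(1-\sigma_f)x_T+\sigma_fy_T$, or
\begin{equation}\label{eq:xy}
x_T=\psi(f)-\sigma_fD_T,\qquad y_T=\psi(f)+(1-\sigma_f)D_T .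
\end{equation}

We now extract information from tree views. First the smallest case.

\begin{example}[$d=3$, $q=4$]\label{ex}
Write types as strings of class sizes. Consider the aligned view with both boundary vertices of color $4$. The free set is $A=\{1,2,3\}$; the weights of $v=4$ and of $v=c\in A$ are $27$ and $8$, in total $51=27\cdot\frac{17}9$, and $\theta_3=\frac{36}{51}=\frac{12}{17}$. In this view $N(u)$ carries the colors $4,4$ and that of $v$, so \eqref{eq:al} says $\frac{17}9\psi(3)=\delta(3)+\frac89\delta(21)$.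

Now take the tree view with $B_i=\{4,r_i\}$, where $r_1,r_2,r_3$ are independent and uniform in $A$. The free set of $u_i$ is $A\setminus\{r_i\}$, of size $2$ only, but $\mathbb Ea_i=\frac13\mathbf 1_A$, exactly as if the free set were $A$. By Lemma~\ref{lem:tree} and independence, $\mathbb E\mathcal Z=1+3(\frac23)^3=\frac{17}9$ and $\mathbb E[\mathcal Zu_C]=3\cdot3\cdot\frac13(\frac23)^2=\frac{17}9\theta_3$; similarly $\mathbb E[\mathcal ZP_C\delta]=\frac{17}9P_3\delta$ by affinity. From the point of view of $v$ nothing has changed. But $N(u_i)$ now carries $4$, $r_i$ and the color of $v$: its type is $21$ if $v=4$ (weight $1$) or $v=r_i$ (weight $3\cdot\frac13\cdot(\frac23)^2=\frac49$), and $111$ otherwise (weight $3\cdot\frac23\cdot\frac12\cdot(\frac23)^2=\frac49$). So averaging \eqref{eq:D} with weight $\mathcal Z$ gives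
\[
\tfrac{17}9\psi(3)\ \ge\ \tfrac{13}9\,\delta(21)+\tfrac49\,\delta(111).
\]
On the other hand \eqref{eq:al} for $T=11$ ($f=2$, $\rho_2=\frac14$, $L_2=\frac94$) says $\frac94\psi(2)=2\delta(21)+\frac14\delta(111)$. With $D=\delta(111)-\delta(21)$ these become $\psi(3)\ge\delta(21)+\frac4{17}D$ and $\psi(2)=\delta(21)+\frac19D$, whence $\psi(3)-\psi(2)\ge\frac{19}{153}D$. Up to the term with $D$, the potential does not decrease from $f=2$ to $f_0=3$.
\end{example}

\begin{lemma}[Emulation]\label{lem:emul}
Let $f=\phi(T)\le f_0\le q-1$. Split the $q-f$ colors of $T$ into a set $T_{\mathrm{in}}$ of $f_0-f$ colors and a set $T_{\mathrm{out}}$ of $q-f_0$ colors. Then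
\begin{equation}\label{eq:emul}
L_{f_0}\psi(f_0)\ \ge\ \sum_{c\in T_{\mathrm{out}}}\delta(T+c)+\rho_{f_0}\sum_{c\in T_{\mathrm{in}}}\delta(T+c)+\rho_{f_0}(f-1)\,\delta(T+\ast).
\end{equation}
\end{lemma}

\begin{proof}
Fix $A\subset[q]$ with $|A|=f_0$. Let $B$ be a random multiset of type $T$ whose free set $F_B$ is a uniform $f$-subset of $A$, with the color classes in $T_{\mathrm{in}}$ placed bijectively on $A\setminus F_B$ and those in $T_{\mathrm{out}}$ bijectively on $[q]\setminus A$. Let $B_1,\dots,B_d$ be independent copies of $B$, and put $a_B=\mathbf 1_{F_B}/f$. Then $\mathbb Ea_{B}=\bar a:=\mathbf 1_A/f_0$. Multiply \eqref{eq:D} for the tree view $(B_1,\dots,B_d)$ by $\mathcal Z>0$ and take expectations. By Lemma~\ref{lem:tree}, independence and affinity: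
\begin{itemize}
\item $\mathbb E\mathcal Z=\sum_c(1-\bar a(c))^d=q-f_0+f_0(1-\frac1{f_0})^d=L_{f_0}$;
\item $\mathbb E[\mathcal Zu_C]=\sum_cd\,\bar a(c)(1-\bar a(c))^{d-1}=d\rho_{f_0}=L_{f_0}\theta_{f_0}$;
\item $\mathbb E[\mathcal ZP_C\delta]=\sum_c\sum_{y\in([q]\setminus\{c\})^d}\delta(y)\prod_i\bar a(y_i)=(q-f_0)H_{f_0}+f_0(1-\tfrac1{f_0})^dH_{f_0-1}=L_{f_0}P_{f_0}\delta$;
\item $\mathbb E[\mathcal ZQ_C\delta]=\sum_c(1-\bar a(c))^{d-1}\,\mathbb E\bigl[(1-a_B(c))\,\delta(B+c)\bigr]$.
\end{itemize}
In the last sum the colors $c\notin A$ contribute $\sum_{c\in T_{\mathrm{out}}}\delta(T+c)$. For $c\in A$ the first factor is $\rho_{f_0}$; the colors $c\in A\setminus F_B$ contribute $\rho_{f_0}\sum_{c\in T_{\mathrm{in}}}\delta(T+c)$, and the $f$ colors $c\in F_B$ contribute $\rho_{f_0}f(1-\frac1f)\delta(T+\ast)$. Collecting terms gives \eqref{eq:emul}.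
\end{proof}

Two consequences will be used. Averaging \eqref{eq:emul} over the choice of $T_{\mathrm{in}}$, the right side becomes $(q-f_0+\rho_{f_0}(f_0-f))x_T+\rho_{f_0}(f-1)y_T=L_{f_0}x_T+\rho_{f_0}(f-1)D_T$. Dividing by $L_{f_0}$ and inserting \eqref{eq:xy} gives
\begin{equation}\label{eq:mono}
\psi(f_0)-\psi(f)\ \ge\ \tfrac{f-1}d\,(\theta_{f_0}-\theta_f)\,D_T\qquad(f=\phi(T)<f_0\le q-1).
\end{equation}
Taking $T_{\mathrm{in}}=\{c\}$ and $f_0=f+1\le q-1$ in \eqref{eq:emul} and subtracting \eqref{eq:al} gives, for every color $c$ of $T$,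
\begin{equation}\label{eq:single}
(1-\rho_{f+1})\,\delta(T+c)\ \ge\ L_f\psi(f)-L_{f+1}\psi(f+1)+(f-1)(\rho_{f+1}-\rho_f)\,\delta(T+\ast).
\end{equation}
Inequality \eqref{eq:mono} is the germ of monotonicity. Once $\theta$ is known to be increasing (Lemma~\ref{lem:est}), it also bounds $D_T$ from above in terms of the oscillation of $\psi$. What is missing is a lower bound on $D_T$; this will only be available on average, in Section~\ref{sec:avg}.

\section{Asymptotic setting}\label{sec:asym}

To prove Proposition~\ref{prop:contra} by contradiction, assume from now on (after passing to a subsequence) that $d\to\infty$, $q\ge d+1$, $q/d\to1$ along a sequence, that for each member a solution $\delta$ of \eqref{eq:D} exists, and that $d$ is large. We write $X\lesssim Y$ (with $Y\ge0$) if $X\le\mathrm{const}\cdot Y$ with an absolute constant; this is an upper bound only, and $X$ may be negative. Constants implied by $O(\cdot)$ are absolute. In estimates, $c>0$ is an absolute constant that may change; in $T+c$ and in sums over colors, $c$ is a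 color. Put $x^\pm=\max(\pm x,0)$. The hypothesis $q/d\to1$ enters through the limits $h,\Theta$, through $s=o(q)$, and in the bound \eqref{eq:rainbow} on rainbow colorings.

\begin{lemma}\label{lem:est}
For large $d$ the following hold, for integers $f,f'$ in $[2,q-1]$.
\begin{itemize}
\item[(i)] $\rho_f$ is increasing in $f$, $\rho_f\le\frac12$, $L_f\le q$, $0<\sigma_f<1$.
\item[(ii)] $\theta_f$ is increasing in $f$ and $\theta_f\le2$; hence $0\le u^*\le2$ and $|\theta_f-u^*|\le2$.
\item[(iii)] If $f\ge q/11$, then $\rho_f,\theta_f,\sigma_f\ge c$, and $\theta_{f'}-\theta_f\ge c(f'-f)/d$ for $f<f'\le q-1$. If $f<q/10$, then $\theta_{\lceil q/2\rceil}-\theta_f\ge c$.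
\item[(iv)] If $q/11\le f\le q-2$, then $\rho,\theta,\sigma$ change by $O(1/d)$ from $f$ to $f+1$. For all $2\le f\le q-2$, $0\le(f-1)(\rho_{f+1}-\rho_f)\lesssim1$.
\item[(v)] Uniformly for $q/11\le f\le q-1$: $L_f=q\,h(f/q)+o(q)$ and $\theta_f=\Theta(f/q)+o(1)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) $\rho_f\le\rho_q=(1-\frac1q)^{d-1}\to e^{-1}$; the rest is clear from the definitions.

(ii) We have $\frac1{\theta_f}=\frac1d\bigl(\frac{q-f}{\rho_f}+f-1\bigr)$. For $f+1\le q-1$, using $\rho_{f+1}\ge\rho_f$,
\[
\frac1{\theta_f}-\frac1{\theta_{f+1}}\ \ge\ \frac1d\Bigl(\frac{q-f}{\rho_f}-\frac{q-f-1}{\rho_f}-1\Bigr)=\frac1d\Bigl(\frac1{\rho_f}-1\Bigr)\ \ge\ \frac1d .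
\]
So $\theta$ is increasing and $\theta_f\le\theta_{q-1}\le\frac d{q-2}\le2$. As $u^*$ is an average of values of $\theta$, $u^*\in[0,2]$.

(iii) $\rho_f\ge(1-\frac{11}q)^{d-1}\ge c$, $\theta_f\ge d\rho_f/q\ge c$, $\sigma_f=\frac{f-1}d\theta_f\ge c$. By the display in (ii), $\theta_{f'}-\theta_f=\theta_f\theta_{f'}(\frac1{\theta_f}-\frac1{\theta_{f'}})\ge c(f'-f)/d$. If $f<q/10$, then $\theta_{\lceil q/2\rceil}-\theta_f\ge\theta_{\lceil q/2\rceil}-\theta_{\lceil q/10\rceil}\ge c$.

(iv) By the mean value theorem $0\le\rho_{f+1}-\rho_f\le\max_{x\in[f,f+1]}\frac{d-1}{x^2}(1-\frac1x)^{d-2}$, which is $O(1/d)$ for $f\ge q/11$. Then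
\[
\frac1{\theta_f}-\frac1{\theta_{f+1}}=\frac1d\Bigl(\frac{(q-f)(\rho_{f+1}-\rho_f)}{\rho_f\rho_{f+1}}+\frac1{\rho_{f+1}}-1\Bigr)\lesssim\frac1d ,
\]
so $\theta_f$, and hence $\sigma_f=\frac{f-1}d\theta_f$, change by $O(1/d)$. For all $f\ge2$, $(f-1)(\rho_{f+1}-\rho_f)\le\max_{x>0}\frac{d-1}xe^{-(d-2)/x}\lesssim1$, because $te^{-t}$ is bounded for $t>0$.

(v) With $k=f/q\ge\frac1{11}$ and $d/q\to1$, $\rho_f=(1-\frac1{kq})^{d-1}=e^{-1/k}+o(1)$ uniformly. So $L_f/q=1-k+ke^{-1/k}+o(1)$, and since $h\ge e^{-1}$, $\theta_f=\frac dq\rho_f/(L_f/q)=\Theta(k)+o(1)$.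
\end{proof}

Fix $a=\lceil q/10\rceil$ and the sets of integers
\[
J=[a,q-1]\ \supset\ J'=[a,0.92q]\ \supset\ J''=[a,0.91q].
\]
For large $d$ we have $s\le q/20$ and $a-1\ge q/11$. Adding a constant to $\delta$ preserves \eqref{eq:D} and shifts $\psi$ by the same constant; so we may assume
\[
\min_J\psi=0,\qquad\text{and we put } R:=\max_J\psi .
\]

\section{A priori bounds}\label{sec:crude}

Later, events of exponentially small probability have to be discarded. For this $\delta$ must not be too large. For non-rainbow types we prove a bound polynomial in $d$. For the rainbow type we only get $2^d$ times a polynomial; this suffices because rainbow colorings turn out to be even rarer (see \eqref{eq:rainbow}). The idea is that \eqref{eq:mono} bounds $D_T$ from above, hence $y_T$ from above and $x_T$ from below, and that \eqref{eq:al} and \eqref{eq:single} carry these one-sided bounds from type to type.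

\begin{lemma}\label{lem:crude}
Let $b\in\{s,a\}$ and suppose $0\le\psi\le\Psi$ on $[b,q-1]$. Then $|\delta(S)|\lesssim d^4\Psi$ for all $S$ with $\phi(S)\ge b$.
\end{lemma}

\begin{proof}
Note that $\phi(S)\ge b\ge s$ forces $S$ to be non-rainbow. For $f=\phi(T)\in[b,q-2]$ we have $D_T\lesssim d\Psi$. If $f\ge q/10$, use \eqref{eq:mono} with $f_0=f+1$, where $\frac{f-1}d\ge c$ and $\theta_{f+1}-\theta_f\ge c/d$. If $f<q/10$, use $f_0=\lceil q/2\rceil$, where $\frac{f-1}d\ge\frac1d$ (as $f\ge s\ge2$) and $\theta_{f_0}-\theta_f\ge c$. So by \eqref{eq:xy}, $y_T\lesssim d\Psi$ and $-x_T\lesssim d\Psi$. The five steps below all concern types $S$ with $\phi(S)\ge b$.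

\emph{Step 1: if $n_1(S)\ge1$ and $\kappa(S)\ge3$, then $\delta(S)\lesssim d\Psi$.} Indeed $S=T+\ast$ with $\phi(T)=\phi(S)+1\le q-2$, and $\delta(S)=y_T$.

\emph{Step 2: if $n_1(S)\ge2$, then $-\delta(S)\lesssim d^2\Psi$.} As $S$ is non-rainbow it has a non-single color, so $\kappa(S)\ge3$. Remove an element of a non-single color to get $T$ with $\phi(T)=\phi(S)\le q-3$ and $n_1(T)\ge2$. All $T+c$ with $c\in T$ have at least one single, $\kappa(S)\ge3$ colors and $\phi(S)$ free colors, so $\delta(T+c)\lesssim d\Psi$ by Step 1, while $\sum_{c\in T}\delta(T+c)=\kappa(S)\,x_T$ is at least $-O(d^2\Psi)$. One of the types $T+c$ is $S$.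

\emph{Step 3: if $\kappa(S)\ge2$, then $-\delta(S)\lesssim d^2\Psi$.} By Step 2 let $n_1(S)\le1$. Then $d\ge2\kappa(S)-1$, so $\kappa(S)\le\frac{d+1}2\le\frac q2$, and $\phi(S)-3\ge\frac q2-3\ge b$. Remove an element of a non-single color: $S=T+c$ with $c\in T$ and $\phi(T)=\phi(S)\le q-2$. By \eqref{eq:single} and Lemma~\ref{lem:est}(i),(iv), $-\delta(S)\lesssim d\Psi+\delta(T+\ast)^-$. The type $T+\ast$ has one more color and at least one more single than $S$. If it still has at most one single, repeat the argument with $T+\ast$ in place of $S$. After at most two such steps we reach a type with at least two singles and at least $\phi(S)-2\ge b$ free colors, to which Step 2 applies.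

\emph{Step 4: if $\kappa(S)\ge2$, then $\delta(S)\lesssim d^3\Psi$.} By Step 1 we may assume $n_1(S)=0$ or $\kappa(S)=2$. In both cases $n_1(S)\le1$ (as $d\ge3$), so $\phi(S)-3\ge b$ as before. Let $S=T+c$ as in Step 3, and isolate this one term $\delta(S)$ on the right of \eqref{eq:al}. The types in all other terms have at least two colors and at least $\phi(S)-1\ge b$ free colors. By Step 3 the corresponding values of $\delta$ are at least $-O(d^2\Psi)$; their total coefficient is at most $L_f\lesssim d$, and the left side of \eqref{eq:al} is at most $q\Psi$.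

\emph{Step 5: $\kappa(S)=1$.} Equation \eqref{eq:al} for the type $T$ with one color reads $L_{q-1}\psi(q-1)=\delta(S)+(q-2)\rho_{q-1}\delta(S')$, where $S'$ has class sizes $d-1$ and $1$. By Steps 3 and 4, $|\delta(S')|\lesssim d^3\Psi$, so $|\delta(S)|\lesssim d^4\Psi$.
\end{proof}

Lemma~\ref{lem:crude} with $b=a$, $\Psi=R$ gives
\begin{equation}\label{eq:crudeJ}
|\delta(S)|\lesssim d^4R\qquad\text{whenever }\phi(S)\ge a .
\end{equation}
For $s\le f<a$ the law $P_f$ charges only types with at most $f<q/10$ colors, for which $\phi\ge a$; hence $|\psi(f)|\le2+O(d^4R)$. So after adding a suitable constant of size $2+O(d^4R)$ to $\delta$ we have $0\le\psi\lesssim d^4(R+1)$ on all of $[s,q-1]$. Applying Lemma~\ref{lem:crude} with $b=s$ to the shifted $\delta$ and shifting back,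
\begin{equation}\label{eq:crude}
|\delta(S)|\lesssim d^8(R+1)\ \text{ for all non-rainbow }S,\qquad |\delta(1^d)|\lesssim2^dd^9(R+1).
\end{equation}
The second bound follows from \eqref{eq:al} with $T=1^{d-1}$, $f=s$, since $(s-1)\rho_s\ge2^{-(d-1)}$; this uses $s\ge2$.

\section{Averages over surjections}\label{sec:avg}

By \eqref{eq:mono} with $f_0=\lfloor0.97q\rfloor$ and Lemma~\ref{lem:est}(iii), $D_T\lesssim R$ whenever $\phi(T)\in J'$. Hence by \eqref{eq:xy}
\begin{equation}\label{eq:onesided}
\delta(S)\lesssim R\ \text{ if }n_1(S)\ge1,\ \phi(S)+1\in J';\qquad -x_T\lesssim R\ \text{ if }\phi(T)\in J' .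
\end{equation}
To obtain two-sided information we average over types with a given number of free colors.

\subsection{An exchange identity}

Let $\tau_m$ and $\nu_m$ be the laws of the types of uniform random surjections $[d-1]\to[m]$ and $[d]\to[m]$. For $f\in J'$ let $\bar x_f,\bar y_f,\bar D_f$ be the means of $x_T,y_T,D_T$ over $T\sim\tau_{q-f}$. By \eqref{eq:xy},
\begin{equation}\label{eq:xybar}
\bar x_f=\psi(f)-\sigma_f\bar D_f,\qquad\bar y_f=\psi(f)+(1-\sigma_f)\bar D_f .
\end{equation}
Put $\bar\delta_m=\mathbb E_{\nu_m}\delta$ for $1\le m\le d$. Let $f,f+1\in J'$, $m=q-f$ and $p=\frac1d\mathbb E_{\nu_m}n_1$. Then $0.08q\le m\le0.9q\le0.91d$. We shall see in \eqref{eq:conc} that $0<p<1$.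

Consider a uniform surjection $[d]\to[m]$. Conditioned on the element $d$ being a single, it is, up to relabeling, a uniform surjection of $[d-1]$ onto $m-1$ colors plus an element of a new color; conditioned on the contrary, it is a uniform surjection of $[d-1]$ onto $m$ colors plus an element of a uniformly chosen used color. So the conditional means of $\delta$ are $\bar y_{f+1}$ and $\bar x_f$. Given the type, the element $d$ is a single with probability $n_1/d$. Therefore
\begin{equation}\label{eq:reweight}
\bar y_{f+1}=\frac{\mathbb E_{\nu_m}[\delta\,n_1]}{pd},\qquad \bar x_f=\frac{\mathbb E_{\nu_m}[\delta\,(d-n_1)]}{(1-p)d},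
\end{equation}
and consequently
\begin{equation}\label{eq:cov}
\bar y_{f+1}-\bar x_f=\frac{\mathbb E_{\nu_m}[\delta\,(n_1-pd)]}{p(1-p)d},\qquad \bar\delta_m=p\,\bar y_{f+1}+(1-p)\bar x_f .
\end{equation}
Both $\bar y_{f+1}$ and $\bar x_f$ are means of $\delta$ under the same law $\nu_m$, reweighted by functions of the number of singles. If this number is concentrated, they must almost agree.

\subsection{Concentration of the number of singles}

We recall the facts used. \emph{Hoeffding:} a sum of $m$ independent $[0,1]$-valued variables deviates from its mean by more than $t$ with probability at most $2e^{-2t^2/m}$. \emph{Berry--Esseen:} for independent identically distributed variables with variance $v$ and third absolute central moment $\mu_3$, the distribution function of the standardized sum of $m$ of them differs from the standard normal one by at most an absolute constant times $\mu_3v^{-3/2}m^{-1/2}$. \emph{Log-concavity:} a law $(p_j)$ on $\mathbb Z$ without internal zeros and with $p_j^2\ge p_{j-1}p_{j+1}$ is unimodal, and convolution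 preserves this class.

The class sizes of a uniform surjection $[d]\to[m]$ are distributed as independent zero-truncated Poisson($\lambda$) variables $X_1,\dots,X_m$ conditioned on $\Sigma=\sum X_i=d$, for any $\lambda>0$. Choose $\lambda$ with $\mathbb EX_1=\lambda/(1-e^{-\lambda})=d/m$. As $d/m\in[1.09,15]$ and $\lambda\mapsto\lambda/(1-e^{-\lambda})$ is an increasing continuous bijection $(0,\infty)\to(1,\infty)$, $\lambda$ lies in a fixed compact subset of $(0,\infty)$. So $\operatorname{Var}X_1$ lies between positive absolute constants and $\mathbb E|X_1-\mathbb EX_1|^3\lesssim1$.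

We need that $\Sigma=d$ is not too unlikely. The law of $\Sigma$ is a convolution of log-concave laws, hence unimodal. Its mean is $d$, so by Berry--Esseen each of $[d-\sqrt d,d]$ and $[d,d+\sqrt d]$ has probability at least $c$. If a mode is $\ge d$, then $\Pr(\Sigma=j)\le\Pr(\Sigma=d)$ for $j$ in the first interval, otherwise for $j$ in the second. So $\Pr(\Sigma=d)\ge cd^{-1/2}$. Put $p_1=\Pr(X_1=1)=\lambda/(e^\lambda-1)\in[c,1]$. Hoeffding's inequality for $\sum_i\mathbf 1_{X_i=1}$, divided by $\Pr(\Sigma=d)$, gives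
\[
\Pr\nolimits_{\nu_m}\bigl(|n_1-mp_1|>\tfrac14d^{2/3}\bigr)\lesssim e^{-cd^{1/3}} .
\]
Hence $|pd-mp_1|\le\frac14d^{2/3}+O(de^{-cd^{1/3}})\le\frac12d^{2/3}$, and as $mp_1\ge cd$,
\begin{equation}\label{eq:conc}
\Pr\nolimits_{\nu_m}(|n_1-pd|>d^{2/3})\lesssim e^{-cd^{1/3}},\qquad\Pr\nolimits_{\nu_m}(n_1=0)\lesssim e^{-cd^{1/3}},\qquad c\le p\le0.91 .
\end{equation}
The last upper bound holds since $n_1\le m\le0.91d$; in particular $d-n_1\ge0.09d$ always.

\subsection{Consequences}

\begin{lemma}\label{lem:rec}
For all $f$ with $f,f+1\in J'$, in particular for all $f\in J''\cup(J''+1)$, we have $|\bar D_f|\lesssim R$ and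
\begin{align}
\bar\delta_{q-f}&=\psi(f)-\sigma_f\bar D_f+O(Rd^{-1/3}),\label{eq:em}\\
(1-\sigma_{f+1})\bar D_{f+1}+\sigma_f\bar D_f&=\psi(f)-\psi(f+1)+O(Rd^{-1/3}).\label{eq:rec}
\end{align}
\end{lemma}

\begin{proof}
Let $m=q-f$ and write $\mathbb E$ for $\mathbb E_{\nu_m}$. Types charged by $\nu_m$ have $\phi=f\ge a$, so $|\delta|\lesssim d^4R$ on them by \eqref{eq:crudeJ}. By \eqref{eq:onesided}, $\delta\lesssim R$ if $n_1\ge1$; with \eqref{eq:conc}, $\mathbb E\,\delta^+\lesssim R+d^4Re^{-cd^{1/3}}\lesssim R$. For the negative part we use \eqref{eq:reweight} and \eqref{eq:onesided}: $-\mathbb E[\delta(d-n_1)]=-(1-p)d\,\bar x_f\lesssim Rd$, so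
\[
0.09d\;\mathbb E\,\delta^-\le\mathbb E[\delta^-(d-n_1)]=\mathbb E[\delta^+(d-n_1)]-\mathbb E[\delta(d-n_1)]\lesssim Rd .
\]
Hence $\mathbb E|\delta|\lesssim R$, and by \eqref{eq:conc}
\[
|\mathbb E\,\delta(n_1-pd)|\le d^{2/3}\,\mathbb E|\delta|+O(d^5Re^{-cd^{1/3}})\lesssim Rd^{2/3}.
\]
Now \eqref{eq:cov} gives $|\bar y_{f+1}-\bar x_f|\lesssim Rd^{-1/3}$ and $\bar\delta_m=\bar x_f+O(Rd^{-1/3})$, and \eqref{eq:reweight} gives $|\bar x_f|\lesssim R$. Inserting \eqref{eq:xybar} yields \eqref{eq:em} and \eqref{eq:rec}. Since $\sigma_f\bar D_f=\psi(f)-\bar x_f$, $\sigma_f\ge c$ and $0\le\psi\le R$ on $J$, also $|\bar D_f|\lesssim R$.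
\end{proof}

In \eqref{eq:rec} the two coefficients add up to nearly $1$. The recursion does not make $\bar D_f$ small: if $\psi$ were constant and $\sigma_f=\frac12$, any alternating sequence $\bar D_{f+1}=-\bar D_f$ would solve it. But it makes $\bar D_f$ small \emph{on average}. For $w:\mathbb Z\to\mathbb R$ of finite support let $V(w)=\sum_f|w_f-w_{f-1}|$.

\begin{lemma}\label{lem:avg}
If $w$ is supported on $J''$, then $\bigl|\sum_fw_f\bar D_f\bigr|\lesssim R\,\bigl(V(w)+\|w\|_1d^{-1/3}\bigr)$.
\end{lemma}

\begin{proof}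
Multiply \eqref{eq:rec} by $w_f$ and sum. The left side becomes
\[
\sum_f\bar D_f\bigl[w_{f-1}(1-\sigma_f)+w_f\sigma_f\bigr]=\sum_fw_f\bar D_f+\sum_f\bar D_f(1-\sigma_f)(w_{f-1}-w_f),
\]
with sums over $f\in J''\cup(J''+1)$, and the last sum is $O(R\,V(w))$ by Lemma~\ref{lem:rec}. On the right, $\bigl|\sum_fw_f(\psi(f)-\psi(f+1))\bigr|=\bigl|\sum_f\psi(f)(w_f-w_{f-1})\bigr|\le R\,V(w)$, and the error terms add up to $O(\|w\|_1Rd^{-1/3})$.
\end{proof}

This turns \eqref{eq:mono} into monotonicity on average.

\begin{lemma}\label{lem:mono}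
Let $w$ be a probability weight on $J''$ and $f_0\in J$ with $f_0>f$ for all $f\in\operatorname{supp}w$. Then
\[
\psi(f_0)\ \ge\ \sum_fw_f\psi(f)-O\bigl(R\,(V(w)+d^{-1/3})\bigr).
\]
\end{lemma}

\begin{proof}
Averaging \eqref{eq:mono} over $T\sim\tau_{q-f}$ and summing with weights $w_f$, we get $\psi(f_0)-\sum_fw_f\psi(f)\ge\sum_fw_fb_f\bar D_f$ with $b_f=\frac{f-1}d(\theta_{f_0}-\theta_f)$. By Lemma~\ref{lem:est}(ii),(iv), $|b_f|\lesssim1$, and $|b_f-b_{f-1}|\lesssim1/d$ when $f-1\in J''$. From $w_fb_f-w_{f-1}b_{f-1}=b_f(w_f-w_{f-1})+w_{f-1}(b_f-b_{f-1})$ we obtain $V(wb)\lesssim V(w)+1/d$, and $\|wb\|_1\lesssim1$. Apply Lemma~\ref{lem:avg} to $wb$.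
\end{proof}

\section{The approximate functional equation}\label{sec:func}

We now express $P_f\delta$ in the definition of $\psi$ through $\psi$ itself. Let $M_f$ be the image size of a uniform random map $[d]\to[f]$ and $\pi_f$ its law, for $a-1\le f\le q-1$. Given $M_f=m$ the map is a uniform surjection onto its image, so $H_f=\sum_m\pi_f(m)\,\bar\delta_m$. By \eqref{eq:Pf},
\begin{equation}\label{eq:omega}
P_f\delta=\sum_g\omega_f(g)\,\bar\delta_{q-g},\qquad \omega_f(g)=(1-\sigma_f)\pi_f(q-g)+\sigma_f\pi_{f-1}(q-g)\qquad(f\in J).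
\end{equation}
Here $\omega_f$ is the law of the number of colors missing from $N(v)$ in an aligned view with $f$ free colors. To apply \eqref{eq:em} and Lemma~\ref{lem:avg} we need that $\omega_f$ is concentrated near $q\,h(f/q)$ and has small variation $V$, and that the rainbow value, on which we have only an exponential bound, has very small weight.

\emph{Concentration.} Recall McDiarmid's inequality: if $Y$ is a function of $d$ independent variables and changing one of them changes $Y$ by at most $b$, then $\Pr(|Y-\mathbb EY|\ge t)\le2e^{-2t^2/(db^2)}$, and each one-sided deviation has probability at most $e^{-2t^2/(db^2)}$. Changing one value of the map changes $M_f$ by at most $1$, and $\mathbb E(q-M_f)=L_f=q\,h(f/q)+o(q)$. So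
\begin{equation}\label{eq:mcd}
\Pr\bigl(|q-M_f-q\,h(f/q)|>0.0008q\bigr)\lesssim e^{-cd}.
\end{equation}

\emph{Rainbow.} The probability $\pi_f(d)=\prod_{i<d}(1-\frac if)$ that the map is injective (it is $0$ for $f<d$) does not decrease with $f$. With $t=q-d\ge1$, $t=o(q)$, and $q!\le e\sqrt q\,(q/e)^q$, $t!\ge(t/e)^t$,
\[
\pi_f(d)\le\frac{q!}{t!\,q^d}=\frac{q!}{q^q}\cdot\frac{q^t}{t!}\le e\sqrt q\,e^{-q}\Bigl(\frac{eq}t\Bigr)^t=e^{-(1-o(1))q}.
\]
Since $\ln2<1$,
\begin{equation}\label{eq:rainbow}
2^d\,\pi_f(d)\le e^{-cd}.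
\end{equation}

\emph{Smoothness.} We claim $V(\pi_f)\lesssim d^{-1/2}$. Think of $d$ balls in $f$ boxes. Group the boxes into $\lfloor f/2\rfloor$ pairs (plus possibly one single box) and condition on which balls fall in each group. Let $Y$ be the number of pairs with exactly two balls. In each of these the number of occupied boxes is $1$ or $2$ with probability $\frac12$ each, independently of everything else. So, conditionally, $M_f$ is a sum of independent variables, one of them $\mathrm{Bin}(Y,\frac12)$. Convolution with a probability law does not increase $V$, and by unimodality $V(\mathrm{Bin}(Y,\frac12))=2\max_k\Pr(\mathrm{Bin}(Y,\frac12)=k)\lesssim(Y+1)^{-1/2}$. As $V$ is convex and $\pi_f$ is the mixture of these conditional laws, $V(\pi_f)\lesssim\mathbb E[(Y+1)^{-1/2}]$. Here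
\[
\mathbb EY=\lfloor f/2\rfloor\tbinom d2\bigl(\tfrac2f\bigr)^2\bigl(1-\tfrac2f\bigr)^{d-2}\ge cd
\]
since $f\ge q/11$, and moving one ball changes $Y$ by at most $2$. So McDiarmid's inequality gives $\Pr(Y<\frac12\mathbb EY)\le e^{-cd}$, and the claim follows.

\begin{lemma}\label{lem:func}
Put $\eta=(R+1)d^{-1/3}$. For $f\in J$ let
\[
w_f(g)=\omega_f(g)\,\mathbf 1\bigl\{|g-q\,h(f/q)|\le0.001q\bigr\}.
\]
Then $w_f$ is supported in $J''$, has mass $1-O(e^{-cd})$ and $V(w_f)\lesssim d^{-1/2}$, and
\begin{equation}\label{eq:func}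
\psi(f)=\theta_f-u^*+\sum_gw_f(g)\psi(g)+O(\eta).
\end{equation}
\end{lemma}

\begin{proof}
As $h$ is $1$-Lipschitz, $q\,h(f/q)$ and $q\,h((f-1)/q)$ differ by at most $1$. So \eqref{eq:mcd} for $f$ and $f-1$ shows that $\omega_f$ has mass $O(e^{-cd})$ on $\{|g-q\,h(f/q)|>0.0009q\}$. Thus the mass of $w_f$ is $1-O(e^{-cd})$, the truncation creates only two jumps, of size $O(e^{-cd})$, and $V(w_f)\lesssim V(\pi_f)+V(\pi_{f-1})+e^{-cd}\lesssim d^{-1/2}$. For $k\in[0.1,1]$ we have $0.367<e^{-1}=h(1)\le h(k)\le h(0.1)=0.9+0.1e^{-10}<0.9001$, so the support lies in $[0.366q,0.9011q]$ and hence in $J''$.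

In \eqref{eq:omega} insert \eqref{eq:em} for the retained values $g$; the errors add up to $O(Rd^{-1/3})$. The sum $\sum_gw_f(g)\sigma_g\bar D_g$ is $O(Rd^{-1/3})$ by Lemma~\ref{lem:avg}, because the weights $w_f(g)\sigma_g$ have variation $O(d^{-1/2})$ by Lemma~\ref{lem:est}(iv). The discarded terms with $q-g\le d-1$ contribute $O(e^{-cd}d^8(R+1))$ by \eqref{eq:crude}. The one with $q-g=d$ contributes $O(e^{-cd}d^9(R+1))$ by \eqref{eq:crude} and \eqref{eq:rainbow}. All of these are $O(\eta)$.
\end{proof}

For an interval $I=\mathbb Z\cap[\alpha q,\alpha'q]\subset J''$ with $\alpha'-\alpha\ge0.005$ write $\langle\psi\rangle_I$ for the average of $\psi$ over $I$; the uniform weight on $I$ has variation $O(1/d)$. Combining Lemmas~\ref{lem:func} and~\ref{lem:mono} we get the two rules that replace ``$\psi(k)=\Theta(k)-u+\psi(h(k))$ with $\psi$ nondecreasing''. Let $f\in J$, and let $I$ be as above.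
\begin{itemize}
\item[(F$^+$)] If $x\in J$ and $x\ge q\,(h(f/q)+0.002)$, then $\psi(f)\le\theta_f-u^*+\psi(x)+O(\eta)$.
\item[(F$^-$)] If $\alpha'\le h(f/q)-0.002$, then $\psi(f)\ge\theta_f-u^*+\langle\psi\rangle_I-O(\eta)$.
\end{itemize}
For (F$^+$) apply Lemma~\ref{lem:mono} with the normalized $w_f$ and $f_0=x$, which exceeds all $g\in\operatorname{supp}w_f$. Since $\psi\ge0$ on $J$ and $w_f$ has mass at most $1$, this gives $\sum_gw_f(g)\psi(g)\le\psi(x)+O(\eta)$. For (F$^-$) apply Lemma~\ref{lem:mono} with the uniform weight on $I$ to each $f_0=g\in\operatorname{supp}w_f$, which lies above $I$, and sum with weights $w_f(g)$; the missing mass costs $O(Re^{-cd})$.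

\begin{lemma}\label{lem:R}
$R\le9$ for large $d$; consequently $\eta\to0$.
\end{lemma}

\begin{proof}
Let $x=\lceil0.95q\rceil$, $I=\mathbb Z\cap[0.3q,0.35q]$, $I'=\mathbb Z\cap[0.5q,0.6q]$, and recall $|\theta_f-u^*|\le2$. For all $f\in J$ we have $0.367\le h(f/q)\le0.9001$. So (F$^+$) gives $\psi(f)\le2+\psi(x)+O(\eta)$, and (F$^-$) gives $\psi(f)\ge-2+\langle\psi\rangle_I-O(\eta)$. Hence
\[
R=\max_J\psi-\min_J\psi\le4+\psi(x)-\langle\psi\rangle_I+O(\eta).
\]
As $h(x/q)\le h(0.95)<0.39$, (F$^+$) gives $\psi(x)\le2+\psi(x')+O(\eta)$ for every $x'\in I'$, so $\psi(x)\le2+\langle\psi\rangle_{I'}+O(\eta)$. As $h(f/q)\ge h(0.35)>0.66$ for $f\in I$, (F$^-$) gives $\langle\psi\rangle_I\ge-2+\langle\psi\rangle_{I'}-O(\eta)$. Altogether $R\le8+O((R+1)d^{-1/3})$, and so $R\le9$ for large $d$.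
\end{proof}

\section{The contradiction}\label{sec:end}

\begin{proof}[Proof of Proposition~\ref{prop:contra}]
We repeat the proof of Proposition~\ref{prop:toy}. Let $I_0,I_1,I_2,I_3$ be the sets of integers in $[0.102q,0.11q]$, $[0.87q,0.88q]$, $[0.38q,0.39q]$, $[0.62q,0.63q]$; they lie in $J''$. Let $x_0=\lceil0.4q\rceil$, $x_1=\lceil0.65q\rceil$, $x_2=\lceil0.5q\rceil$. By Lemma~\ref{lem:R} all errors $O(\eta)$ are $o(1)$, and $\theta_f=\Theta(f/q)+o(1)$ by Lemma~\ref{lem:est}(v).

\emph{Lower chain.} As $h$ is decreasing, \eqref{eq:hvalues} gives $h(f/q)\ge h(0.11)>0.882$ on $I_0$, $h(f/q)\ge h(0.88)>0.392$ on $I_1$ and $h(f/q)\ge h(0.39)>0.632$ on $I_2$. So (F$^-$) applies from $I_0$ to $I_1$, from $I_1$ to $I_2$ and from $I_2$ to $I_3$. With $\theta\ge0$ on $I_0$ and the monotonicity of $\Theta$,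
\[
\langle\psi\rangle_{I_0}\ \ge\ \Theta(0.87)+\Theta(0.38)-3u^*+\langle\psi\rangle_{I_3}-o(1).
\]

\emph{Upper chain.} By Table~\ref{tab}, $h(x_0/q)\le h(0.4)<0.633$, $h(x_1/q)\le h(0.65)<0.490$ and $h(x_2/q)\le h(0.5)<0.568$. So (F$^+$) applies from $x_0$ to $x_1$, from $x_1$ to $x_2$ and from $x_2$ to every $x\in I_3$. Averaging over $x\in I_3$,
\[
\psi(x_0)\ \le\ \Theta(0.4)+\Theta(0.65)+\Theta(0.5)-3u^*+\langle\psi\rangle_{I_3}+o(1).
\]

Finally, Lemma~\ref{lem:mono} with the uniform weight on $I_0$ and $f_0=x_0$ gives $\psi(x_0)\ge\langle\psi\rangle_{I_0}-o(1)$. Combining the three inequalities, we obtain \eqref{eq:numbers} with an additional $o(1)$ on the right. By Table~\ref{tab} its left side exceeds $0.891$ and its right side is below $0.808+o(1)$, which is impossible for large $d$.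
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{DJPR}
Ewan Davies, Matthew Jenssen, Will Perkins, Barnaby Roberts, \emph{Extremes of the internal energy of the Potts model on cubic graphs}, arXiv:1610.08496 (2016).
\end{thebibliography}

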